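
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\numberwithin{equation}{section}

\title{Symmetric Engel algebras that are not weak nil}


\begin{abstract}
A symmetric $m$-ary algebra is Engel if every operator
$x\mapsto\langle x,a,\dots,a\rangle$ is nilpotent, and weak nil if every orbit of the map
$a\mapsto\langle a,\dots,a\rangle$ reaches $0$. For every $m\ge 2$ and
every field $k$ of characteristic zero we construct a finite dimensional symmetric $m$-ary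
Engel algebra over $k$ that is not weak nil. In terms of polynomial maps, we construct a
homogeneous map $H$ of degree $m$ with nilpotent Jacobian matrix and a point whose orbit
under $H$ never reaches $0$. In our examples every $\mathrm{id}+cH$, $c\in k$, is a
polynomial automorphism. In dimension at most two, by contrast, every
symmetric Engel algebra is weak nil.
\end{abstract}

\section{The question}

\subsection{Two kinds of powers}

Let $k$ be a field of characteristic zero and let $m\ge 2$. A \emph{symmetric $m$-ary
algebra} is a $k$-space $A$ with an $m$-linear operation $\langle\cdot,\dots,\cdot\rangle$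
that is invariant under all permutations of its arguments. It is called \emph{Engel} if for
every $a\in A$ the linear operator
\[
L_a\colon A\to A,\qquad L_a(x)=\langle x,a,\dots,a\rangle ,
\]
is nilpotent. For $a\in A$ put $a^{(0)}=a$ and
$a^{(i+1)}=\langle a^{(i)},a^{(i)},\dots,a^{(i)}\rangle$. The element $a$ is called
\emph{weak nil} if $a^{(p)}=0$ for some $p\ge 1$, and $A$ is called \emph{weak nil} if all
its elements are.

Both conditions make certain powers of an element vanish. The Engel condition kills, for
large $i$, the powers $L_a^i(a)$, in which the factors $a$ are added one layer at a time; for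
$m=2$ these are $aa$, $(aa)a$, $((aa)a)a$, and so on. Weak nilpotence concerns the
balanced powers, for $m=2$ the elements $aa$, $(aa)(aa)$, and so on. The following question
is posed in \cite{U}:
\begin{quote}
Is every finite dimensional symmetric $m$-ary Engel algebra weak nil?
\end{quote}

\subsection{Polynomial maps}

In characteristic zero a symmetric $m$-linear operation on a finite dimensional space $A$ is
the same thing as a homogeneous polynomial map $H\colon A\to A$ of degree $m$. One passes from
the operation to the map by $H(a)=\langle a,\dots,a\rangle$. Conversely,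
$\langle x_1,\dots,x_m\rangle$ is $1/m!$ times the coefficient of
$\theta_1\cdots\theta_m$ in $H(\theta_1x_1+\dots+\theta_mx_m)$. Clearly $a^{(p)}=H^p(a)$,
where $H^p$ denotes the $p$-fold iterate. Let $JH(a)$ be the Jacobian
matrix of $H$ at $a$. Differentiating $H(a+\theta x)$ at $\theta=0$ gives
\[
JH(a)\,x=m\,\langle x,a,\dots,a\rangle=m\,L_a(x).
\]
Hence $A$ is Engel if and only if $JH(a)$ is
nilpotent for every $a\in A$, and $a$ is weak nil if and only if its orbit under $H$ reaches
$0$. Since $k$ is infinite, we may identify polynomials with polynomial functions; so if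
$JH(a)$ is nilpotent for every $a\in A$, then $JH$ is nilpotent as a matrix of polynomials.

The simplest cases suggest the answer ``yes''. If $m$ were $1$, then $H$ would be linear and
equal to its own Jacobian matrix, and the two conditions would coincide. For general $m$, the
obvious maps with nilpotent Jacobian matrix are the triangular ones, where the coordinate
$H_i$ depends on $x_1,\dots,x_{i-1}$ only. For these the orbits do reach $0$: $H_1$ is a
constant and homogeneous of positive degree, so $H_1=0$; and if the first $p$ coordinates of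
$y$ vanish, then $H_i(y)=H_i(0)=0$ for $i\le p+1$. So the first $p$ coordinates of $H^p(a)$
vanish, and $H^{\dim A}=0$. Finally, in dimension at most two the implication is always true.

\begin{proposition}\label{prop:small}
If $\dim A\le 2$, then every symmetric $m$-ary Engel algebra $A$ over $k$ satisfies
$a^{(2)}=0$ for all $a\in A$.
\end{proposition}

The answer to the question is nevertheless ``no'', for every $m$ and every $k$.

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic zero and $m\ge 2$. There are a finite dimensional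
$k$-space $A$, of dimension $4m(m-1)$ if $m\ge 3$ and of dimension $53$ if $m=2$, and a
homogeneous polynomial map $H\colon A\to A$ of degree $m$ such that
\begin{enumerate}
\item[(1)] the Jacobian matrix $JH(a)$ is nilpotent for all $a\in A$;
\item[(2)] there is $a\in A$ with $H^p(a)\ne 0$ for all $p\ge 1$.
\end{enumerate}
Consequently $A$ with the operation determined by $H$ is a finite dimensional symmetric
$m$-ary Engel algebra that is not weak nil.
\end{theorem}

The construction gives somewhat more.

\begin{theorem}\label{thm:more}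
The data $A$, $H$, $a$ in Theorem~\ref{thm:main} can be chosen so that, in addition,
\begin{enumerate}
\item[(3)] for every $c\in k$ the map $\mathrm{id}+cH$ is a polynomial automorphism of $A$;
\item[(4)] the iterates of $f=\mathrm{id}+H$ satisfy $\deg f^p=m^p$ for all $p\ge 1$;
\item[(5)] for each $m$, the data $A,H,a$ arise by extension of scalars from a rational
space, map and point that do not depend on $k$.
\end{enumerate}
\end{theorem}

By (3), the implication ``Engel implies weak nil'' fails even if one also requires
that all maps $x\mapsto x+c\,\langle x,\dots,x\rangle$ be polynomial automorphisms. In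
particular the examples are compatible with the Jacobian conjecture, which asserts
that a polynomial map from a finite dimensional space over a field of characteristic zero to
itself is a polynomial automorphism if its Jacobian determinant is a nonzero constant.

\subsection{A criterion for nilpotence}

We shall not compute any Jacobian matrix. We verify (1) by inverting $\mathrm{id}+sH$ with a
formal parameter $s$. Throughout, $k[A]$ is the ring of polynomial functions on $A$, and
identities in $k[A][s]$ are written for a generic point $x$ of $A$, whose coordinates are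
indeterminates.

\begin{lemma}\label{lem:criterion}
Let $H\colon A\to A$ be a polynomial map, $s$ an indeterminate and $\Phi(x)=x+sH(x)$. If there
is a polynomial map $\Psi$ with coefficients in $k[s]$ such that $\Psi(\Phi(x))=x$, then
$JH(a)$ is nilpotent for all $a\in A$.
\end{lemma}

\begin{proof}
Differentiate with respect to the coordinates of $x$. The chain rule gives
$\det (J\Psi)(\Phi(x))\cdot\det(I+sJH(x))=1$. So $\det(I+sJH(x))$ is a
unit of the polynomial ring $k[A][s]$, hence a constant, and putting $s=0$ shows that the
constant is $1$. Thus $\det(I+sJH(a))=1$ for every $a\in A$. Substituting $s=-1/T$ and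
multiplying by $T^{\dim A}$, we find that the characteristic polynomial of $JH(a)$ is
$T^{\dim A}$.
\end{proof}

\section{The idea, in degree three}\label{sec:three}

This section builds the example for $m=3$ with explicit matrices. It serves as motivation;
the later sections treat all $m$ and contain complete proofs.

\subsection{A block and its readings}

We look for a system in which a state $x$ is moved by a nilpotent matrix $D$, while the
entries of $D$ are controlled by the state. If the control were constant, the map
$x\mapsto x+sDx$ would be inverted by a polynomial in $sD$. The control is a function of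
$x$, however, and the problem is to recover it from $X=x+sDx$. Determinants do this, because
$1+sD$ has determinant $1$.

Let $R\supseteq k$ be a commutative domain and let $e_0,e_1,e_2$ be the standard basis of
$R^3$. For $t,\ell\in R$ and a constant $\kappa\in\{1,-1\}$ let $D=D(\kappa;t,\ell)$ be the
matrix with
\[
De_0=t\,e_1,\qquad De_2=\ell\,e_1,\qquad De_1=\kappa w,\qquad w=\ell e_0-te_2 .
\]
Then $Dw=\ell te_1-t\ell e_1=0$, so $D^2e_1=0$, $D^2e_0=\kappa tw$, $D^2e_2=\kappa\ell w$ and
$D^3=0$. The matrix $D$ acts on pairs $x=(x_1,x_2)$ of vectors in $R^3$ by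
$Dx=(Dx_1,Dx_2)$. Put
\[
\lambda_x(c)=\det(x_1,x_2,c),
\]
and call $\bigl(\lambda_x(e_0),\lambda_x(e_2)\bigr)$ the \emph{readings} of $x$. Two facts
about them are used.

\emph{First fact: readings before and after the move.} Let $s\in R$ and $X_j=(1+sD)x_j$.
Since $D$ is nilpotent, $\det(1+sD)=1$ and hence $\lambda_x(c)=\lambda_X((1+sD)c)$. As $De_0$
and $De_2$ are multiples of the single vector $e_1$,
\begin{equation}\label{eq:three-obs}
\lambda_x(e_0)=\lambda_X(e_0)+s\,t\,\lambda_X(e_1),\qquad
\lambda_x(e_2)=\lambda_X(e_2)+s\,\ell\,\lambda_X(e_1).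
\end{equation}
So the old readings equal the new readings plus a correction that is \emph{linear} in the
control $(t,\ell)$, with a coefficient that depends on $s$ and $X$ alone.

\emph{Second fact: for a given $D$, the readings of $Dx$ are determined by those of $x$.} Let
$x_1=(a_0,a_1,a_2)$ and $x_2=(b_0,b_1,b_2)$. Then $\lambda_x(e_0)=a_1b_2-a_2b_1$,
$\lambda_x(e_2)=a_0b_1-a_1b_0$ and $Dx_1=(\kappa\ell a_1,\;ta_0+\ell a_2,\;-\kappa ta_1)$,
and similarly for $Dx_2$. Hence
\begin{align*}
\lambda_{Dx}(e_0)&=-(ta_0+\ell a_2)\,\kappa tb_1+\kappa ta_1\,(tb_0+\ell b_2)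
=\kappa t\bigl(\ell\lambda_x(e_0)-t\lambda_x(e_2)\bigr),\\
\lambda_{Dx}(e_2)&=\kappa\ell a_1\,(tb_0+\ell b_2)-(ta_0+\ell a_2)\,\kappa\ell b_1
=\kappa\ell\bigl(\ell\lambda_x(e_0)-t\lambda_x(e_2)\bigr).
\end{align*}
In short,
\begin{equation}\label{eq:three-step}
\bigl(\lambda_{Dx}(e_0),\lambda_{Dx}(e_2)\bigr)=(tC,\ell C),\qquad
C=\kappa\bigl(\ell\lambda_x(e_0)-t\lambda_x(e_2)\bigr).
\end{equation}

\subsection{Closing the loop}

Now take four blocks, indexed by $b=(v,\kappa)$ with $v\in\{g,h\}$ and $\kappa\in\{1,-1\}$. Here
$g,h$ is a basis of a plane with the alternating form determined by $[g,h]=1$. The state is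
$x=(x^b)$ with $x^b\in(k^3)^2$, so the space $A$ of states has dimension $24$. Write
$\lambda^b=\lambda_{x^b}$. Read the control off the state by
\[
t=\sum_b\lambda^b(e_2),\qquad d=d_gg+d_hh,\qquad d_v=\sum_{\kappa=\pm1}\lambda^{(v,\kappa)}(e_0),
\]
give the block $b=(v,\kappa)$ the matrix $D_b=D(\kappa;t,[v,d])$, where
$[g,d]=d_h$ and $[h,d]=-d_g$, and let $H(x)^b_j=D_bx^b_j$. Since $t$ and $d$ are quadratic in
$x$, the map $H$ is homogeneous of degree $3$.

Can the control be recovered from $X=x+sH(x)$? Let $T$, $U_g$, $U_h$ be the quantities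
$t$, $d_g$, $d_h$ computed from $X$ instead of $x$, and put
$G_v=\sum_\kappa\lambda_{X^{(v,\kappa)}}(e_1)$. Summing \eqref{eq:three-obs}, taken over
$R=k[A][s]$, over the blocks gives
\[
t=T+s(G_gd_h-G_hd_g),\qquad d_g=U_g+s\,t\,G_g,\qquad d_h=U_h+s\,t\,G_h .
\]
We substitute the last two equations into the first. The terms with $t$ on the right are
$s^2t(G_gG_h-G_hG_g)=0$, so
\[
t=T+s(G_gU_h-G_hU_g).
\]
Thus $t$, then $d_g$ and $d_h$, then all $D_b$, and finally
$x^b_j=(1-sD_b+s^2D_b^2)X^b_j$ are polynomials in $X$ over $k[s]$. By
Lemma~\ref{lem:criterion} the algebra is Engel. The cancellation is the reason for using an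
alternating form: for a general bilinear form, the same elimination would give $t$ the
coefficient $1-s^2[G,G]$, where $G=G_gg+G_hh$, and one would have to divide by it.

\subsection{An orbit that does not die}

By \eqref{eq:three-step} we can follow the readings and forget the vectors. Every
$(p,q)\in k^2$ occurs: the pair of vectors $(e_1,\;pe_2-qe_0)$ has readings $(p,q)$. Let $a$ be
a state in which the blocks $(g,\kappa)$ have readings $(\kappa,0)$ and the blocks $(h,\kappa)$
have readings $(1,1)$. Then $t=2$, and in $d$ the two contributions of $g$ cancel, so $d=2h$.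

\emph{First step.} For $v=g$ we have $\ell=[g,2h]=2$ and $C=\kappa\cdot2\kappa=2$, so the new
readings are $(4,4)$. For $v=h$ we have $\ell=0$ and $C=\kappa(-2)$, so the new readings are
$(-4\kappa,0)$. The roles of $g$ and $h$ are exchanged. The new control is $t=8$, $d=8g$.

\emph{Second step.} For $v=h$ we have $\ell=[h,8g]=-8$ and $C=\kappa(-8)(-4\kappa)=32$, so the new
readings are $(256,-256)$. For $v=g$ we have $\ell=0$ and $C=\kappa(-8\cdot4)=-32\kappa$, so the
new readings are $(-256\kappa,0)$. We are back at a state of the first kind: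
\[
\begin{array}{c|c|c|c|c}
 & t & d & \text{readings of }(g,\kappa) & \text{readings of }(h,\kappa)\\ \hline
a & 2 & 2h & (\kappa,0) & (1,1)\\
H(a) & 8 & 8g & (4,4) & (-4\kappa,0)\\
H^2(a) & -512 & 512h & (-256\kappa,0) & (256,-256)
\end{array}
\]

This explains the use of the sign $\kappa$. For fixed $v$, call the two blocks $(v,1)$ and
$(v,-1)$ the pair over $v$. Call the pair \emph{odd} if its readings have the form
$(\kappa y,0)$, and \emph{even} if its readings are independent of $\kappa$. An odd pair
contributes nothing to $t$ and $d$; when $\ell\ne0$, the factor $\kappa$ in $C$ turns it into an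
even one. An even pair with $\ell=0$ becomes odd. If one pair is odd and the other even, then
$d$ is a multiple of the vector $v$ of the even pair. So it is the even pair that has $\ell=0$,
and the odd pair has $\ell\ne0$ as long as $d\ne0$. Section~\ref{sec:high} shows that this
exchange goes on forever.

\section{Blocks of size $n$}\label{sec:blocks}

For degree $m$ we want a determinant of degree $m-1$ in the state, that is, $m-1$ vectors in a
space of dimension $n=m$. The matrix $D$ must still send $e_0$ and $e_2$ to multiples of
$e_1$, so that \eqref{eq:three-obs} holds. It must also have $D^{n-1}\ne0$, because the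
functional attached to $Dx$ turns out to be $\pm\lambda_x\circ D^{n-1}$. So we lengthen the
chain from $e_1$ to $w$.

\begin{definition}\label{def:D}
Let $n\ge3$, let $R\supseteq k$ be a commutative domain, $t,\ell\in R$ and $\kappa\in k$. Let
$e_0,e_1,e_2,f_1,\dots,f_{n-3}$ be the standard basis of $R^n$, in this order, and put
$w=\ell e_0-te_2$. The matrix $D=D_n(\kappa;t,\ell)$ is given by
\[
De_0=t\,e_1,\qquad De_2=\ell\,e_1
\]
together with $De_1=\kappa w$ if $n=3$, and
\[
De_1=tf_1,\qquad Df_j=tf_{j+1}\ (1\le j\le n-4),\qquad Df_{n-3}=\kappa w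
\]
if $n\ge4$.
\end{definition}

All entries of $D$ are linear forms in $t,\ell$. As before, $Dw=0$. Following the chain
we get $D^{n-2}e_1=\kappa t^{n-3}w$, with $t^0=1$, and therefore
\begin{equation}\label{eq:Dpowers}
D^{n-1}e_0=t\cdot\kappa t^{n-3}w,\qquad D^{n-1}e_2=\ell\cdot\kappa t^{n-3}w,\qquad D^n=0 .
\end{equation}
For the last equation, $D^ne_0=D^ne_2=0$ since $Dw=0$; for the same reason $D^{n-1}e_1=0$; and
$D^{n-2-j}f_j\in Rw$, so $D^{n-1-j}f_j=0$. Since $D$ is nilpotent, it is similar over the
fraction field of $R$ to a strictly upper triangular matrix, and so $\det(1+sD)=1$ for every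
$s\in R$.

For $x=(x_1,\dots,x_{n-1})\in(R^n)^{n-1}$ put
\[
\lambda_x(c)=\det(x_1,\dots,x_{n-1},c),\qquad Dx=(Dx_1,\dots,Dx_{n-1}),
\]
and call $(\lambda_x(e_0),\lambda_x(e_2))$ the readings of $x$. Let $\varepsilon=(-1)^{n-1}$.

\begin{lemma}\label{lem:readings}
Let $D=D_n(\kappa;t,\ell)$ and $x\in(R^n)^{n-1}$.
\begin{enumerate}
\item[(i)] Let $s\in R$ and $X_j=(1+sD)x_j$ for all $j$. Then
$\lambda_x(c)=\lambda_X((1+sD)c)$ for all $c\in R^n$. In particular
\[
\lambda_x(e_0)=\lambda_X(e_0)+s\,t\,\lambda_X(e_1),\qquad
\lambda_x(e_2)=\lambda_X(e_2)+s\,\ell\,\lambda_X(e_1).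
\]
\item[(ii)] The readings of $Dx$ are $(tC,\ell C)$, where
$C=\varepsilon\kappa t^{n-3}\bigl(\ell\lambda_x(e_0)-t\lambda_x(e_2)\bigr)$.
\item[(iii)] For $p,q\in R$, the tuple
$(\varepsilon e_1,\;pe_2-qe_0,\;f_1,\dots,f_{n-3})$ has readings $(p,q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $\lambda_X((1+sD)c)=\det(1+sD)\,\lambda_x(c)=\lambda_x(c)$. The two formulas are
the cases $c=e_0$ and $c=e_2$.

(ii) Let $u$ be a new indeterminate and apply (i) over the domain $R[u]$, with $u$ in place of
$s$ and $(1+uD)^{-1}c$ in place of $c$. This gives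
\[
\det\bigl(x_1+uDx_1,\dots,x_{n-1}+uDx_{n-1},c\bigr)
=\lambda_x\bigl((1+uD)^{-1}c\bigr)=\sum_{i=0}^{n-1}(-u)^i\lambda_x(D^ic)
\]
for $c\in R^n$. The coefficient of $u^{n-1}$ on the left is $\lambda_{Dx}(c)$. Hence
$\lambda_{Dx}(c)=\varepsilon\lambda_x(D^{n-1}c)$. For $c=e_0$ and $c=e_2$ this is the claim, by
\eqref{eq:Dpowers} and $\lambda_x(w)=\ell\lambda_x(e_0)-t\lambda_x(e_2)$.

(iii) Let $x$ be the given tuple. Moving $e_0$ from the last place to the first, past $n-1$
vectors, gives
\[
\lambda_x(e_0)=\varepsilon p\det(e_1,e_2,f_1,\dots,f_{n-3},e_0)=\varepsilon^2p=p.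
\]
Moving $e_2$ past $n-3$ vectors, with sign $(-1)^{n-3}=\varepsilon$, gives
\[
\lambda_x(e_2)=-\varepsilon q\det(e_1,e_0,f_1,\dots,f_{n-3},e_2)
=-\varepsilon^2q\det(e_1,e_0,e_2,f_1,\dots,f_{n-3})=q.\qedhere
\]
\end{proof}

The parity exchange of Section~\ref{sec:three} now takes the following form.

\begin{lemma}\label{lem:parity}
Let $t,\ell\in k$. For $\kappa=\pm1$ let $x^\kappa\in(k^n)^{n-1}$ and
$D_\kappa=D_n(\kappa;t,\ell)$.
\begin{enumerate}
\item[(a)] If there is $y\in k$ such that $x^\kappa$ has readings $(\kappa y,0)$ for both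
$\kappa$, then $D_\kappa x^\kappa$ has
readings $(\varepsilon t^{n-2}\ell y,\;\varepsilon t^{n-3}\ell^2y)$ for both $\kappa$.
\item[(b)] If $\ell=0$ and there are $z,z'\in k$ such that $x^\kappa$ has readings $(z,z')$ for
both $\kappa$, then $D_\kappa x^\kappa$ has readings $(-\kappa\,\varepsilon t^{n-1}z',\;0)$ for
both $\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
Use Lemma~\ref{lem:readings}(ii) with $R=k$. In (a), $C=\varepsilon\kappa t^{n-3}\ell\kappa y
=\varepsilon t^{n-3}\ell y$. In (b), $C=\varepsilon\kappa t^{n-3}(-tz')=-\kappa\,\varepsilon t^{n-2}z'$.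
The readings are $(tC,\ell C)$.
\end{proof}

Finally we put blocks together. Let $E$ be a finite dimensional $k$-space with an alternating
form $[\,,]$, and let $E_R=R\otimes_kE$ with the $R$-bilinear extension of the form, which is
again alternating. Let $B$ be a finite set with $v_b\in E$ and $\kappa_b\in k$ given for each
$b\in B$. For a family $x=(x^b)_{b\in B}$ with $x^b\in(R^n)^{n-1}$ put
\[
\tau(x)=\sum_b\lambda_{x^b}(e_2)\in R,\qquad \delta(x)=\sum_b\lambda_{x^b}(e_0)\,v_b\in E_R .
\]

\begin{lemma}\label{lem:feedback}
Let $t\in R$, $d\in E_R$, $s\in R$, and let $D_b=D_n(\kappa_b;t,[v_b,d])$ and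
$X^b_j=(1+sD_b)x^b_j$. With $G=\sum_b\lambda_{X^b}(e_1)\,v_b\in E_R$ we have
\[
\tau(x)=\tau(X)+s\,[G,d],\qquad \delta(x)=\delta(X)+s\,t\,G .
\]
\end{lemma}

\begin{proof}
Sum the formulas of Lemma~\ref{lem:readings}(i), with $\ell=[v_b,d]$, over $b$. In the first
sum use $\sum_b\lambda_{X^b}(e_1)[v_b,d]=[G,d]$.
\end{proof}

Here $G$ depends on $X$ only. Both examples below solve these equations for $t$ and $d$ by
means of $[G,G]=0$.

\section{Degree $m\ge3$}\label{sec:high}

Let $n=m$, which is allowed because blocks exist for all $n\ge3$. Let $E=kg\oplus kh$ with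
$[g,h]=1$, and let $B=\{g,h\}\times\{1,-1\}$ with $b=(v_b,\kappa_b)$. Put
$A=\bigoplus_{b\in B}(k^m)^{m-1}$, so that $\dim A=4m(m-1)$, and for $x=(x^b_j)\in A$ let
\[
t=\tau(x),\qquad d=\delta(x),\qquad D_b=D_m(\kappa_b;t,[v_b,d]),\qquad H(x)^b_j=D_bx^b_j .
\]
The forms $\tau,\delta$ have degree $m-1$ and $D_b$ is linear in $(t,d)$, so $H$ is
homogeneous of degree $m$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1) for $m\ge3$]
Let $X=x+sH(x)$, so $X^b_j=(1+sD_b)x^b_j$. Lemma~\ref{lem:feedback} over $R=k[A][s]$, with
$t=\tau(x)$ and $d=\delta(x)$, gives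
\[
t=\tau(X)+s\,[G,d],\qquad d=\delta(X)+s\,t\,G .
\]
By the second equation $[G,d]=[G,\delta(X)]$, because $[G,G]=0$. Hence
\[
t=\tau(X)+s\,[G,\delta(X)]
\]
is a polynomial in $X$ with coefficients in $k[s]$, and then so is $d=\delta(X)+s\,t\,G$. So are
the entries of $D_b$, and so is
$x^b_j=\sum_{i<m}(-s)^iD_b^iX^b_j$. Lemma~\ref{lem:criterion} applies.
\end{proof}

\begin{definition}
Let $\{v,v'\}=\{g,h\}$. A point $x\in A$ is of \emph{type $v$} if there are nonzero
$P,Q,Q'\in k$ such that for $\kappa=\pm1$ the block $(v,\kappa)$ has readings $(\kappa P,0)$ and the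
block $(v',\kappa)$ has readings $(Q,Q')$.
\end{definition}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2) for $m\ge3$]
We claim that $H(x)$ is of type $v'$ whenever $x$ is of type $v$. Let $x$ be of type $v$ and
let $\sigma=[v,v']=\pm1$. Summing the readings gives $t=2Q'\ne0$ and, since the contributions
$P v$ and $-P v$ cancel, $d=2Qv'$. Hence $[v,d]=2\sigma Q\ne0$ and $[v',d]=0$. We apply
Lemma~\ref{lem:parity} with $n=m$. By part (a), with $\ell=2\sigma Q$ and $y=P$, the blocks
$(v,\kappa)$ of $H(x)$ have readings
\[
\bigl(2\sigma\varepsilon t^{m-2}PQ,\;4\varepsilon t^{m-3}PQ^2\bigr),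
\]
both nonzero and independent of $\kappa$. By part (b), the blocks $(v',\kappa)$ of $H(x)$ have
readings $(-\kappa\,\varepsilon t^{m-1}Q',\,0)$, with $-\varepsilon t^{m-1}Q'\ne0$. So $H(x)$ is of
type $v'$.

By Lemma~\ref{lem:readings}(iii) there is a point $a$ of type $g$ with $P=Q=Q'=1$. Every
$H^p(a)$ is of type $g$ or $h$, and is therefore nonzero.
\end{proof}

\section{Degree two}\label{sec:two}

For $m=2$ two things change. First, a block needs the three basis vectors $e_0,e_1,e_2$, so
$n\ge 3$, and for $n=3$ the readings are already quadratic. If the control were read off the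
present state, $H$ would be cubic. We therefore make the control $(t,d)$ a part of the state and
let the readings become the control of the \emph{next} step. Then $H$ is quadratic.

Second, this delay affects the orbit. As in Section~\ref{sec:three}, an odd pair of blocks over
$v$ needs $[v,d]\ne0$, and for an even pair we want $[v,d]=0$. The next $d$,
however, is now a combination of the vectors $v$ of the present even pairs, and these are the
pairs that will be odd at the next step. So the vectors of the even pairs must pair nontrivially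
among themselves; a single vector $v$ is not enough, since $[v,v]=0$. We take two planes,
orthogonal to each other, which play the two roles in turn.

Let $n=3$, so $\varepsilon=1$. Let $E=E_0\oplus E_1$ with $E_j=kg_j\oplus kh_j$,
$[g_j,h_j]=1$ and $[E_0,E_1]=0$. Let $B=\{g_0,h_0,g_1,h_1\}\times\{1,-1\}$ with
$b=(v_b,\kappa_b)$, and
\[
A=\bigoplus_{b\in B}(k^3)^2\ \oplus\ k\ \oplus\ E,\qquad \dim A=8\cdot6+1+4=53 .
\]
Write points as $(x,t,d)$ and define
\[
H(x,t,d)=\bigl((D_bx^b_j)_{b,j},\;\tau(x),\;\delta(x)\bigr),\qquad
D_b=D_3(\kappa_b;t,[v_b,d]).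
\]
Since $D_b$ is linear in $(t,d)$ and $\tau,\delta$ are quadratic in $x$, the map $H$ is
homogeneous of degree $2$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1) for $m=2$]
Let $(X,\hat t,\hat d)=(x,t,d)+sH(x,t,d)$. Then $X^b_j=(1+sD_b)x^b_j$,
$\hat t=t+s\tau(x)$ and $\hat d=d+s\delta(x)$. Inserting Lemma~\ref{lem:feedback} over
$R=k[A][s]$ we obtain
\[
t=\hat t-s\,\tau(X)-s^2[G,d],\qquad d=\hat d-s\,\delta(X)-s^2t\,G .
\]
By the second equation and $[G,G]=0$ we have $[G,d]=[G,\hat d-s\,\delta(X)]$. Hence
\[
t=\hat t-s\,\tau(X)-s^2\bigl[G,\hat d-s\,\delta(X)\bigr]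
\]
is a polynomial in $(X,\hat t,\hat d)$ over $k[s]$, and then so is
$d=\hat d-s\,\delta(X)-s^2t\,G$. So are the entries of $D_b$, and so is
$x^b_j=(1-sD_b+s^2D_b^2)X^b_j$. Lemma~\ref{lem:criterion} applies.
\end{proof}

The next value of $t$ is a sum over two pairs of blocks, and we must exclude cancellation. For
this we keep all numbers in $\mathbb Q\subseteq k$ and keep track of signs.

\begin{definition}
Let $j\in\{0,1\}$. A point $(x,t,d)\in A$ is of \emph{type $j$} if $t$, the coordinates of $d$
in the basis $g_0,h_0,g_1,h_1$ and all numbers below are in $\mathbb Q$ and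
\begin{itemize}
\item $t\ne0$, $d\in E_j$, and $[v,d]\ne0$ for $v=g_j,h_j$;
\item for $v\in\{g_j,h_j\}$ the blocks $(v,\kappa)$ have readings $(\kappa y_v,0)$, where
$y_{g_j},y_{h_j}$ are nonzero and of the same sign;
\item for $v\in\{g_{1-j},h_{1-j}\}$ the blocks $(v,\kappa)$ have readings $(z_v,z'_v)$
independent of $\kappa$, where $z_v\ne0$ and $z'_{g_{1-j}},z'_{h_{1-j}}$ are nonzero and of the
same sign.
\end{itemize}
\end{definition}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2) for $m=2$]
We claim that if $(x,t,d)$ is of type $j$, then $H(x,t,d)$ is of type $1-j$. Write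
$g=g_{1-j}$ and $h=h_{1-j}$, and let $t'=\tau(x)$, $d'=\delta(x)$ be the new control.

\emph{The control.} We have $t'=2(z'_g+z'_h)\ne0$, because $z'_g$ and $z'_h$ are nonzero
rational numbers of the same sign. In $d'$ the contributions of $g_j,h_j$ cancel, so
$d'=2(z_gg+z_hh)\in E_{1-j}$. Hence $[g,d']=2z_h\ne0$ and $[h,d']=-2z_g\ne0$. Clearly $t'$ and
the coordinates of $d'$ are rational.

\emph{The blocks over $g_j,h_j$.} By Lemma~\ref{lem:parity}(a) with $n=3$, $\ell=[v,d]$ and
$y=y_v$, the new readings are $(t[v,d]y_v,\;[v,d]^2y_v)$. They are rational, nonzero and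
independent of $\kappa$. The second one has the sign of $y_v$, so the two values for
$v=g_j,h_j$ have the same sign.

\emph{The blocks over $g,h$.} Here $[v,d]=0$, since $d\in E_j$. By
Lemma~\ref{lem:parity}(b) the new readings are $(\kappa\cdot(-t^2z'_v),\;0)$, and the numbers
$-t^2z'_v$ for $v=g,h$ are rational, nonzero and of the same sign.

This is type $1-j$. A point $a$ of type $0$ exists: take $t=1$, $d=g_0+h_0$ and all
$y_v=z_v=z'_v=1$, using Lemma~\ref{lem:readings}(iii); indeed $[g_0,d]=1$ and $[h_0,d]=-1$.
Every $H^p(a)$ is of type $0$ or $1$, and is therefore nonzero. This completes the proof of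
Theorem~\ref{thm:main}.
\end{proof}

\section{Automorphisms, degrees, and the field of definition}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
We use the examples constructed above.

(3) In both cases we found $\Psi$ over $k[s]$ with $\Psi(\Phi(x))=x$, where
$\Phi=\mathrm{id}+sH$. Specialize $s$ to $c\in k$, and for a polynomial map $F$ of $A$ let $F^*$
be the endomorphism $\varphi\mapsto\varphi\circ F$ of $k[A]$. Then
$\Phi_c^*\circ\Psi_c^*=\mathrm{id}$, so $\Phi_c^*$ is surjective. A surjective endomorphism of a
Noetherian ring is injective. So $\Phi_c^*$ is an automorphism of $k[A]$, that is,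
$\Phi_c=\mathrm{id}+cH$ is a polynomial automorphism of $A$.

(4) The degree of a polynomial map is the maximal degree of its coordinates. We show by
induction that $f^p$ has degree at most $m^p$ and that its homogeneous part of
degree $m^p$ is $H^p$. For $p=1$ this is clear since $m\ge2$. For $p\ge2$, in
$f^p=f^{p-1}+H(f^{p-1})$ the first summand has degree at most $m^{p-1}<m^p$. The second one has
degree at most $m^p$, and its part of that degree is $H$ applied to the part of $f^{p-1}$ of
degree $m^{p-1}$, that is, $H(H^{p-1})=H^p$. As $H^p(a)\ne0$, we have $H^p\ne0$ and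
$\deg f^p=m^p$.

(5) All structure constants in Sections~\ref{sec:high} and~\ref{sec:two} are rational and do
not depend on $k$. The points $a$ given there have rational readings and, for $m=2$, rational
$t$ and $d$, again independent of $k$. By the explicit formula in
Lemma~\ref{lem:readings}(iii) they can be chosen with rational coordinates
that do not depend on $k$.
\end{proof}

\section{Dimension at most two}

\begin{proof}[Proof of Proposition~\ref{prop:small}]
Let $H$ be the homogeneous map of degree $m$ belonging to $A$. As noted in Section~1.2, $JH$ is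
nilpotent as a matrix of polynomials. If $\dim A=0$ there is nothing to prove. If $\dim A=1$,
then nilpotence means $JH=0$, and Euler's formula $mH(a)=JH(a)a$ gives $H=0$.

Let $\dim A=2$ and $H=(P,Q)$ in coordinates. Since $\det JH=0$ and the characteristic is zero,
the Jacobian criterion shows that $P$ and $Q$ are algebraically dependent over $k$. They are
forms of the same degree $m$, so the homogeneous components of a polynomial relation between
them are relations as well, and there is a nonzero binary form $F$ with $F(P,Q)=0$. Its degree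
is positive, since a nonzero constant is not a relation. Over an
algebraic closure $\bar k$ of $k$ the form $F$ is a product of linear forms (times a constant).
Since polynomial rings over $\bar k$ are domains, one of these linear forms vanishes at
$(P,Q)$. So $P,Q$ are linearly dependent over $\bar k$, and hence over $k$, because the rank
of the matrix of their coefficients does not depend on the field.

Thus $H(x)=S(x)w$ with a nonzero vector $w\in A$ and a form $S$ of degree $m$ (possibly $S=0$).
The trace of the nilpotent matrix $JH$ vanishes, and this trace is the derivative $\partial_wS$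
of $S$ in the direction $w$. By Euler's formula $S(w)=\frac1m(\partial_wS)(w)=0$. Therefore
\[
a^{(2)}=H(H(a))=H(S(a)w)=S(a)^mH(w)=S(a)^mS(w)\,w=0
\]
for all $a\in A$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{U} Ualbai Umirbaev, \emph{Polarization algebras and their relations},
arXiv:1412.2365 (2014).
\end{thebibliography}

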